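\title{A strongly Polishable class of solenoids that is not compactifiable}

\begin{abstract}
Call two families of compact subsets of the Hilbert cube equivalent if they contain the same spaces up to homeomorphism. We show that some $G_\delta$ family is not equivalent to any closed family, which answers a question from a paper of Barto\v{s}. To each $s\in 2^\omega$ we attach a solenoid $\Sigma_s$, and to each $E\subseteq 2^\omega$ the class $\mathcal C_E$ of spaces homeomorphic to some $\Sigma_s$ with $s\in E$. The class $\mathcal C_E$ is represented by a closed family exactly when $E$ is $F_\sigma$, and by a $G_\delta$ family exactly when $E$ is analytic. The main step shows, by means of divisibility in \v{C}ech cohomology, that in a compact family of such solenoids the parameter $s$ depends piecewise continuously on the fiber.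
\end{abstract}

\section{The question and the result}\label{sec:intro}

\subsection*{Families of compacta up to homeomorphism}

A \emph{compactum} is a compact metrizable space, possibly empty. For a compactum $Z$ with a compatible metric $\rho$, let $\mathcal K(Z)$ be the set of all compact subsets of $Z$. Nonempty $F,G\in\mathcal K(Z)$ are at \emph{Hausdorff distance}
\[
\rho_H(F,G)=\max\Bigl\{\sup_{x\in F}\rho(x,G),\ \sup_{y\in G}\rho(y,F)\Bigr\},
\]
and $\emptyset$ is an isolated point. The resulting topology is the Vietoris topology; it does not depend on $\rho$, and it makes $\mathcal K(Z)$ a compactum. Two properties follow from the formula and are used below.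
\begin{itemize}
\item[(H1)] If $F_j\to F$ in $\mathcal K(Z)$, $x_j\in F_j$ and $x_j\to x$, then $x\in F$.
\item[(H2)] A continuous map $f\colon Z\to Z'$ of compacta induces a continuous map $F\mapsto f(F)$ from $\mathcal K(Z)$ to $\mathcal K(Z')$, since $f$ is uniformly continuous.
\end{itemize}

Let $Q=[0,1]^\omega$ be the Hilbert cube. Subsets of $\mathcal K(Q)$ are called \emph{families}. For a family $\mathcal F$, let $\widetilde{\mathcal F}$ be the class of all compacta homeomorphic to a member of $\mathcal F$. Families $\mathcal F$ and $\mathcal G$ are \emph{equivalent} if $\widetilde{\mathcal F}=\widetilde{\mathcal G}$. A \emph{class} always means a class of compacta closed under homeomorphic copies. Every compactum embeds in $Q$, so every class has the form $\widetilde{\mathcal F}$. A class $\mathcal C$ is \emph{strongly compactifiable} if $\mathcal C=\widetilde{\mathcal F}$ for a closed (equivalently, compact) family $\mathcal F$, and \emph{strongly Polishable} if $\mathcal C=\widetilde{\mathcal F}$ for a $G_\delta$ family $\mathcal F$.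

These notions measure how simply a class can be listed when we may choose which copies of its members to use. The choice matters. The family of all nonempty finite subsets of $Q$ is dense among the nonempty compact sets, so it is far from closed. It is nevertheless equivalent to the family of the sets $F_n=\{j/n^2: 0\le j<n\}$, $n\ge1$, placed on a coordinate axis of $Q$, and this family is closed because $F_n\to\{0\}=F_1$.

Recall that a subset of a Polish (separable, completely metrizable) space is \emph{analytic} if it is a continuous image of a Polish space, the empty space included. A $G_\delta$ subset of a Polish space is Polish, so continuous images of $G_\delta$ sets are analytic; continuous images of analytic sets are analytic as well. The following two facts are known.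
\begin{itemize}
\item[(A)] Every analytic family is equivalent to a $G_\delta$ family.
\item[(B)] Every $F_\sigma$ family is equivalent to a closed family.
\end{itemize}
So up to equivalence all analytic families collapse to the level $G_\delta$, and the level $F_\sigma$ collapses to the closed families. It remains to decide whether the level $G_\delta$ collapses too. The question is posed in \cite{Bartos}.

\medskip
\noindent\textbf{Question.} \emph{Is there an analytic family that is not equivalent to a closed family? Equivalently, is there a strongly Polishable class that is not strongly compactifiable?}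
\medskip

The freedom to re-embed absorbs a projection in (A) and a countable union in (B), and one might guess that it absorbs a countable intersection as well. To refute this guess one must exclude every closed family, however its members are embedded, although the homeomorphism type is very unstable under Hausdorff limits: every nonempty compact set is a limit of finite sets. We show that the answer to the Question is yes. The proof excludes more than closed families. Call a class $\mathcal C$ \emph{compactifiable} if there are compacta $A,B$ and a continuous map $q\colon A\to B$ such that, up to homeomorphism, the fibers $q^{-1}(b)$, $b\in B$, are exactly the members of $\mathcal C$. A strongly compactifiable class is compactifiable: if $\mathcal F$ is a closed family, then $A=\{(x,F)\in Q\times\mathcal F:x\in F\}$ is closed in $Q\times\mathcal F$ by (H1), and the projection $q\colon A\to\mathcal F$ has fiber $F\times\{F\}$ over $F$.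

\subsection*{The solenoids $\Sigma_s$}

Let $\mathbb T=\mathbb R/\mathbb Z$ and $\mathbb N_+=\{1,2,\dots\}$. For a sequence $d=(d_0,d_1,\dots)\in\mathbb N_+^\omega$ put
\[
\Sigma(d)=\{x\in\mathbb T^\omega: x_n=d_n x_{n+1}\text{ for all }n\}.
\]
This is the inverse limit of circles in which the $(n+1)$st circle winds $d_n$ times around the $n$th. List the primes in increasing order and group them into consecutive pairs $p_{k,0}<p_{k,1}$, $k\in\omega$; the pairs are $\{2,3\},\{5,7\},\{11,13\},\dots$. A point $s\in2^\omega$ selects one prime from each pair. Put
\[
P(s)=\{p_{k,s(k)}:k\in\omega\},\qquad d_n(s)=\prod_{k\le n}p_{k,s(k)},\qquad \Sigma_s=\Sigma(d_0(s),d_1(s),\dots).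
\]
For $E\subseteq2^\omega$ let $\mathcal C_E$ be the class of all spaces homeomorphic to some $\Sigma_s$ with $s\in E$.

\begin{theorem}\label{thm:main}
Let $E\subseteq 2^\omega$.
\begin{enumerate}
\item[(1)] The following are equivalent: \textup{(a)} $E$ is $F_\sigma$; \textup{(b)} $\mathcal C_E$ is strongly compactifiable; \textup{(c)} $\mathcal C_E$ is compactifiable.
\item[(2)] $\mathcal C_E$ is strongly Polishable if and only if $E$ is analytic.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:answer}
Let $E_\infty=\{s\in2^\omega:s(k)=1\text{ for infinitely many }k\}$. The class $\mathcal C_{E_\infty}$ is strongly Polishable and not compactifiable. In particular, there is a $G_\delta$ family that is not equivalent to any closed family.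
\end{corollary}

\begin{proof}
The set $E_\infty$ is the intersection of the open sets $E_n=\{s:s(k)=1\text{ for some }k\ge n\}$, so it is $G_\delta$ and hence analytic. Both $E_\infty$ and its complement are dense in $2^\omega$. If $E_\infty$ were $F_\sigma$, the two would be disjoint dense $G_\delta$ sets, which the Baire category theorem forbids. Theorem~\ref{thm:main} applies.
\end{proof}

The substance of Theorem~\ref{thm:main} is the implication (c)$\Rightarrow$(a). The solenoids $\Sigma_s$ are pairwise nonhomeomorphic (Section~\ref{sec:solenoids}), so a map $q\colon A\to B$ as in (c) has a \emph{type map} $\sigma\colon B\to 2^\omega$ with $q^{-1}(b)\cong\Sigma_{\sigma(b)}$ and $\sigma(B)=E$. If $\sigma$ were continuous, $E$ would be compact. It need not be continuous, and Section~\ref{sec:example} examines the simplest discontinuity. Section~\ref{sec:piecewise} proves that $B$ is a countable union of closed sets on which $\sigma$ is continuous, and this makes $E$ a countable union of compact sets.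

\section{\v{C}ech cohomology in degree one}\label{sec:cech}

We need an invariant that tells solenoids apart and relates a fiber to the fibers near it. \v{C}ech cohomology does both because it is continuous under inverse limits.

Let $K$ be a compactum. The \emph{nerve} $N(\mathcal U)$ of a finite open cover $\mathcal U$ of $K$ is the finite simplicial complex whose simplices are the subfamilies of $\mathcal U$ with nonempty intersection. If $\mathcal V$ refines $\mathcal U$, there is a canonical homomorphism $H^1(N(\mathcal U))\to H^1(N(\mathcal V))$ of simplicial cohomology groups with integer coefficients. The \v{C}ech group $H^1(K)$ is the direct limit of these groups over all finite open covers. We use four standard facts.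

\begin{itemize}
\item[(C1)] \emph{Functoriality.} A continuous map $f\colon K\to L$ induces a homomorphism $f^*\colon H^1(L)\to H^1(K)$, with $(gf)^*=f^*g^*$ and $\mathrm{id}^*=\mathrm{id}$. For closed $K\subseteq L$ we write $\alpha|_K$ for the image of $\alpha\in H^1(L)$ under the map induced by the inclusion.
\item[(C2)] \emph{The circle.} $H^1(\mathbb T)$ is infinite cyclic with a generator $\iota$, and the map $x\mapsto mx$ pulls $\iota$ back to $m\iota$.
\item[(C3)] \emph{Continuity} \cite[Ch.~X, Thm.~3.1]{ES}. If $X$ is the limit of an inverse sequence of compact spaces $X_n$, with projections $\mathrm{pr}_n\colon X\to X_n$, then $H^1(X)=\varinjlim H^1(X_n)$. Explicitly, every class on $X$ is $\mathrm{pr}_n^*\beta$ for some $n$ and some $\beta\in H^1(X_n)$; and if $\mathrm{pr}_n^*\beta=0$, then $\beta$ pulls back to $0$ on $X_m$ for some $m\ge n$.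
\item[(C4)] \emph{Countability.} $H^1(K)$ is countable. By the Lebesgue number lemma, a sequence of finite open covers with mesh tending to $0$ is cofinal, so $H^1(K)$ is a union of countably many images of finitely generated groups.
\end{itemize}

A decreasing sequence of compact sets $K_0\supseteq K_1\supseteq\cdots$ is an inverse sequence of inclusions with limit $K=\bigcap_iK_i$. In this case (C3) says:
\begin{itemize}
\item[(C3a)] every class on $K$ is the restriction of a class on some $K_i$;
\item[(C3b)] a class on $K_i$ that restricts to $0$ on $K$ restricts to $0$ on some $K_j$, $j\ge i$.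
\end{itemize}

An element $w$ of an abelian group $G$ is \emph{divisible by $r$} if $w\in rG$. By (C1), a class that is divisible by $r$ remains so after restriction.

\section{Solenoids and their types}\label{sec:solenoids}

Metrize $\mathbb T^\omega$ by $\rho(x,y)=\sup_n2^{-n}\|x_n-y_n\|$, where $\|\cdot\|\le\frac12$ is the distance to $0$ in $\mathbb T$. The circle embeds in $[0,1]^2$, so $\mathbb T^\omega$ embeds in $Q$. We fix such an embedding; by (H2) it identifies $\mathcal K(\mathbb T^\omega)$ with a closed subspace of $\mathcal K(Q)$. The space $\mathbb N_+^\omega$ carries the product of the discrete topologies.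

\begin{lemma}\label{lem:general}
Let $d\in\mathbb N_+^\omega$, $m_0=1$, $m_n=d_0\cdots d_{n-1}$, and let $\xi_n\in H^1(\Sigma(d))$ be the pullback of $\iota$ under $x\mapsto x_n$.
\begin{enumerate}
\item[(a)] If $d_n=e_n$ for all $n<N$, then $\rho_H(\Sigma(d),\Sigma(e))<2^{-N}$. Hence $d\mapsto\Sigma(d)$ is a continuous map $\mathbb N_+^\omega\to\mathcal K(Q)$.
\item[(b)] For every $N$, $\Sigma(d)$ is homeomorphic to $\Sigma(d_N,d_{N+1},\dots)$.
\item[(c)] There is an isomorphism from $G(d)=\bigcup_n\frac1{m_n}\mathbb Z\subseteq\mathbb Q$ onto $H^1(\Sigma(d))$ that takes $1/m_n$ to $\xi_n$.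
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $x\in\Sigma(d)$. Put $y_n=x_n$ for $n\le N$; the equations $y_n=e_ny_{n+1}$ hold for $n<N$. Multiplication by $e_n$ is onto $\mathbb T$, so we can choose $y_{N+1},y_{N+2},\dots$ in turn with $y_n=e_ny_{n+1}$. Then $y\in\Sigma(e)$ and $\rho(x,y)\le2^{-N-2}$. The roles of $d$ and $e$ are symmetric.

(b) The map $x\mapsto(x_N,x_{N+1},\dots)$ is continuous. It is a bijection, because the equations $x_n=d_nx_{n+1}$ for $n<N$ determine $x_{N-1},\dots,x_0$ from $x_N$ and impose nothing else. A continuous bijection of compacta is a homeomorphism.

(c) From $x_n=d_nx_{n+1}$ and (C2) we get $\xi_n=d_n\xi_{n+1}$. This matches $1/m_n=d_n/m_{n+1}$, so the homomorphisms $u/m_n\mapsto u\xi_n$ on the increasing subgroups $\frac1{m_n}\mathbb Z$ agree and define a homomorphism $\varphi$ on $G(d)$. By (C3) and (C2), every class on $\Sigma(d)$ has the form $u\xi_n$, so $\varphi$ is onto. If $u\xi_n=0$, then by (C3) the class $u\iota$ on the $n$th circle pulls back to $0$ on the $m$th circle for some $m\ge n$. This pullback is $d_n\cdots d_{m-1}u\iota$, so $u=0$.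
\end{proof}

Part (b) explains the choice of $d_n(s)$. If we used each selected prime once, taking $p_{n,s(n)}$ as the $n$th multiplier, then changing finitely many values of $s$ would not change the space up to homeomorphism. With $d_n(s)=\prod_{k\le n}p_{k,s(k)}$ each selected prime occurs in all but finitely many multipliers, and the space remembers all of $s$.

Let $G_s$ be the additive group of the rationals $u/v$ with $u\in\mathbb Z$ and $v$ a finite product of primes from $P(s)$, repetitions allowed.

\begin{lemma}\label{lem:types}
Let $s,t\in2^\omega$ and let $r$ be a prime.
\begin{enumerate}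
\item[(a)] $H^1(\Sigma_s)\cong G_s$.
\item[(b)] If $r\in P(s)$, every element of $G_s$ is divisible by $r$. If $r\notin P(s)$, the element $1\in G_s$ is not divisible by $r$.
\item[(c)] If $\Sigma_s\cong\Sigma_t$, then $s=t$.
\item[(d)] The map $s\mapsto\Sigma_s$ is a homeomorphic embedding of $2^\omega$ into $\mathcal K(Q)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $d_n=d_n(s)$. We show $G(d)=G_s$. Each $m_n$ is a product of primes from $P(s)$, so $G(d)\subseteq G_s$. Conversely, let $v$ be a product of $l$ primes taken from $\{p_{k,s(k)}:k\le K\}$. Each of these primes divides each of $d_K,\dots,d_{K+l-1}$, so $v$ divides $m_{K+l}$ and $1/v\in G(d)$.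

(b) If $r\in P(s)$, then $u/v=r\cdot u/(rv)$ with $u/(rv)\in G_s$. If $1=r\cdot u/v$ with $v$ a product of primes from $P(s)$, then $r$ divides $v$, so $r\in P(s)$.

(c) By (a) and (b), $P(s)$ is the set of primes $r$ such that every class in $H^1(\Sigma_s)$ is divisible by $r$. So $P(s)$ is a topological invariant of $\Sigma_s$, and $P(s)$ determines $s$.

(d) The number $d_n(s)$ depends only on $s(0),\dots,s(n)$, so the map is continuous by Lemma~\ref{lem:general}(a). It is injective by (c), and $2^\omega$ is compact.
\end{proof}

If $X\cong\Sigma_s$, we call $s$ the \emph{type} of $X$. Lemma~\ref{lem:types}(b) shows that the type can be read off from one well-chosen class.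

\begin{definition}\label{def:test}
Let $X$ be a space of type $s$. A \emph{test class} on $X$ is a class $w\in H^1(X)$ that is not divisible by any prime outside $P(s)$.
\end{definition}

Every space of type $s$ carries a test class, namely the class that corresponds to $1\in G_s$. A test class is divisible by a prime $r$ if and only if $r\in P(s)$.

\section{Triadic solenoids converging to a dyadic one}\label{sec:example}

The method is already visible for the single pair $\{2,3\}$. Let $B=\{0,1,2,\dots,\infty\}$ be a convergent sequence with its limit. For $N<\infty$ let $d^N=(2,\dots,2,3,3,\dots)$ begin with $N$ twos, and let $d^\infty=(2,2,\dots)$. The set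
\[
A=\{(x,N)\in\mathbb T^\omega\times B:x\in\Sigma(d^N)\}
\]
is compact by Lemma~\ref{lem:general}(a) and (H1). Write $A_N$ for the fiber over $N$. By Lemma~\ref{lem:general}(b) and (c), for $N<\infty$ the fiber $A_N$ is a copy of the triadic solenoid $\Sigma(3,3,\dots)$ with $H^1(A_N)=2^{-N}\mathbb Z[\frac13]$, while $A_\infty$ is the dyadic solenoid with $H^1(A_\infty)=\mathbb Z[\frac12]$. The type jumps in the limit.

We look at the jump through classes defined on the total space. Let $\eta_n\in H^1(A)$ be the pullback of $\iota$ under $(x,N)\mapsto x_n$; it restricts to $\xi_n$ on each fiber. The class $\eta_0$ restricts to $1\in2^{-N}\mathbb Z[\frac13]$ on $A_N$, and there $1=2^N\cdot2^{-N}$ is divisible by $2^N$. So for $N\ge1$ the class $\eta_0$ does not detect that $A_N$ is triadic rather than dyadic. The class $\eta_N$ does detect it, since $2^{-N}$ is not divisible by $2$ in $2^{-N}\mathbb Z[\frac13]$, but this class changes with $N$.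

No single class serves infinitely many $N$. Let $\alpha\in H^1(A)$ be arbitrary. By Lemma~\ref{lem:general}(c), $\alpha|_{A_\infty}=u\xi_n=2u\xi_{n+1}$ for some $u$ and $n$. The class $\alpha-2u\eta_{n+1}$ vanishes on $A_\infty$, which is the intersection of the decreasing compact sets $\bigcup_{M\ge N}A_M$ (with $M=\infty$ included). By (C3b) it vanishes on one of them, so $\alpha|_{A_M}$ is divisible by $2$ for all large $M$.

Thus divisibility spreads from a fiber to the nearby fibers, and fibers on which one fixed class is a test class cannot converge to a fiber that selects the other prime of the pair. The type can jump only if the test classes come from different classes upstairs, and by (C4) only countably many of those are available.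

\section{The type map is piecewise continuous}\label{sec:piecewise}

Let $q\colon A\to B$ be a continuous map of compacta. For $b\in B$ and closed $D\subseteq B$ write $A_b=q^{-1}(b)$ and $A_D=q^{-1}(D)$; these are compacta. The first step is the spreading of divisibility in general. In the example the class $\xi_{n+1}$ on the limit fiber extended to all of $A$; in general (C3a) extends a class only to the part of $A$ over a small neighborhood, which suffices.

\begin{lemma}\label{lem:open}
Let $D\subseteq B$ be closed, $\alpha\in H^1(A_D)$, and $r\in\mathbb N_+$. The set
\[
O(D,\alpha,r)=\{b\in D:\alpha|_{A_b}\text{ is divisible by }r\text{ in }H^1(A_b)\}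
\]
is open in $D$.
\end{lemma}

\begin{proof}
Let $b\in O(D,\alpha,r)$, say $\alpha|_{A_b}=r\beta$ with $\beta\in H^1(A_b)$. Fix a compatible metric on $B$ and let $D_i$ be the set of points of $D$ at distance at most $2^{-i}$ from $b$. The compact sets $A_{D_i}$ decrease and have intersection $A_b$. By (C3a), $\beta=\beta'|_{A_b}$ for some $i$ and some $\beta'\in H^1(A_{D_i})$. The class $\alpha|_{A_{D_i}}-r\beta'$ restricts to $0$ on $A_b$, so by (C3b) it restricts to $0$ on $A_{D_j}$ for some $j\ge i$. For $c\in D_j$, restricting further gives $\alpha|_{A_c}=r\,\beta'|_{A_c}$. Hence the neighborhood $D_j$ of $b$ in $D$ lies in $O(D,\alpha,r)$.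
\end{proof}

\begin{theorem}\label{thm:piecewise}
Let $q\colon A\to B$ be a continuous map of compacta such that every fiber $A_b$ is homeomorphic to $\Sigma_{\sigma(b)}$ for some (unique) $\sigma(b)\in2^\omega$. Then $B$ is a countable union of closed sets on each of which $\sigma$ is continuous.
\end{theorem}

\begin{proof}
For closed $D\subseteq B$ and $\alpha\in H^1(A_D)$ put
\[
S(D,\alpha)=\{b\in D:\alpha|_{A_b}\text{ is a test class on }A_b\},
\]
and let $F(D,\alpha)\subseteq D$ be the closure of $S(D,\alpha)$. We show that $\sigma$ is continuous on each $F(D,\alpha)$ and that countably many of these sets cover $B$.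

\emph{Continuity on $F=F(D,\alpha)$.} On $S=S(D,\alpha)$ the class $\alpha$ reads off the type. The difficulty is that we need closed pieces, and at a limit point of $S$ the class $\alpha$ is not known to be a test class. Fix $k\in\omega$ and let $O_i=O(D,\alpha,p_{k,i})$ for $i=0,1$. These sets are open in $D$ by Lemma~\ref{lem:open}. Two observations replace the missing information.
\begin{itemize}
\item Every $b\in D$ lies in $O_{\sigma(b)(k)}$, because all classes on $A_b$ are divisible by the primes of $P(\sigma(b))$ (Lemma~\ref{lem:types}(a),(b)).
\item The set $O_0\cap O_1$ misses $F$. For $b\in S$, one of $p_{k,0},p_{k,1}$ is outside $P(\sigma(b))$ and does not divide the test class $\alpha|_{A_b}$, so $O_0\cap O_1$ misses $S$. Being open in $D$, it misses the closure of $S$.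
\end{itemize}
A point $b\in F$ therefore lies in $O_{\sigma(b)(k)}$ and not in $O_{1-\sigma(b)(k)}$, that is,
\[
\{b\in F:\sigma(b)(k)=i\}=F\cap O_i\qquad(i=0,1).
\]
Both sets are open in $F$, so $b\mapsto\sigma(b)(k)$ is continuous on $F$. As $k$ is arbitrary, $\sigma|_F$ is continuous.

\emph{A countable cover.} A test class on a fiber need not extend to $A$, so we allow small sets $D$, taken from a countable supply. For each $n\ge1$ fix a finite cover $\mathcal U_n$ of $B$ by closed sets of diameter at most $1/n$, and let $\mathcal D$ be the countable set of all intersections $C_1\cap\dots\cap C_n$ with $n\ge1$ and $C_i\in\mathcal U_i$. By (C4) there are countably many pairs $(D,\alpha)$ with $D\in\mathcal D$ and $\alpha\in H^1(A_D)$. Given $b\in B$, choose $C_n\in\mathcal U_n$ containing $b$ and put $D_n=C_1\cap\dots\cap C_n$. The sets $D_n$ decrease with intersection $\{b\}$, so the sets $A_{D_n}$ decrease with intersection $A_b$. Let $w$ be a test class on $A_b$. By (C3a), $w=\alpha|_{A_b}$ for some $n$ and some $\alpha\in H^1(A_{D_n})$. Then $b\in S(D_n,\alpha)\subseteq F(D_n,\alpha)$.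
\end{proof}

\begin{remark}\label{rem:baire}
By the Baire category theorem, every nonempty closed $B'\subseteq B$ has a nonempty relatively open subset contained in one of the closed pieces, and $\sigma$ is continuous on this subset.
\end{remark}

Compactness of $A$ enters through (C3), and metrizability through (C4) and the covers $\mathcal U_n$. The pairing of the primes is needed because Lemma~\ref{lem:open} is one-sided: it witnesses by an open set that a prime divides, never that it fails to divide. Since $P(s)$ contains exactly one prime of each pair, the absence of $p_{k,i}$ is the presence of $p_{k,1-i}$, and both values of $\sigma(b)(k)$ have an open witness. Without a partner prime the conclusion fails.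

\begin{example}\label{ex:unpaired}
Let $B=\{1,2\}^\omega$ and $A=\{(x,d)\in\mathbb T^\omega\times B:x\in\Sigma(d)\}$, which is compact by Lemma~\ref{lem:general}(a) and (H1). If $d$ is eventually $1$, the fiber over $d$ is a circle, by Lemma~\ref{lem:general}(b) and because $\Sigma(1,1,\dots)$ is the diagonal of $\mathbb T^\omega$; put $\tau(d)=0$. Otherwise the fiber has $H^1\cong\mathbb Z[\frac12]$; put $\tau(d)=1$. Here the prime $2$ is either present or absent, and $\tau$ records which. If $B$ were a countable union of closed sets on which $\tau$ is continuous, then $\tau^{-1}(1)$ would be $F_\sigma$. But $\tau^{-1}(1)$ is a copy of $E_\infty$ in $\{1,2\}^\omega\cong 2^\omega$, and the proof of Corollary~\ref{cor:answer} shows that it is not $F_\sigma$. The proof of Theorem~\ref{thm:piecewise} breaks at its first step: the pullback of $\iota$ under $(x,d)\mapsto x_0$ restricts to $1\in\mathbb Z[\frac12]$, which no odd prime divides, on every fiber over the dense set $\tau^{-1}(1)$, so the closed piece it defines is all of $B$.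
\end{example}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\subsection*{Part (1)}

\emph{(a)$\Rightarrow$(b).} By Lemma~\ref{lem:types}(d) the family $\{\Sigma_s:s\in E\}$ is a countable union of compact sets, so fact (B) applies. The closed family can also be written down, with the device of Section~\ref{sec:example}. If $E=\emptyset$, the empty family works. Otherwise fix $s\in E$ and write $E=\bigcup_{N\ge1}K_N$ with $K_N$ compact. For $t\in 2^\omega$ let
\[
X_{N,t}=\Sigma\bigl(d_0(s),\dots,d_{N-1}(s),d_0(t),d_1(t),\dots\bigr).
\]
By Lemma~\ref{lem:general}, $X_{N,t}\cong\Sigma_t$, the map $t\mapsto X_{N,t}$ is continuous, and $\rho_H(X_{N,t},\Sigma_s)<2^{-N}$. So each family $\mathcal F_N=\{X_{N,t}:t\in K_N\}$ is compact and lies within $2^{-N}$ of $\Sigma_s$. A sequence in $\mathcal F=\{\Sigma_s\}\cup\bigcup_N\mathcal F_N$ either has infinitely many terms in one $\mathcal F_N$ or converges to $\Sigma_s$, so $\mathcal F$ is compact. The types of its members are exactly the points of $E$, hence $\widetilde{\mathcal F}=\mathcal C_E$.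

\emph{(b)$\Rightarrow$(c)} was shown in Section~\ref{sec:intro}.

\emph{(c)$\Rightarrow$(a).} Let $q\colon A\to B$ witness that $\mathcal C_E$ is compactifiable, and let $\sigma$ be its type map. Every fiber is homeomorphic to some $\Sigma_s$ with $s\in E$, and every such $\Sigma_s$ is homeomorphic to a fiber. Types are unique by Lemma~\ref{lem:types}(c), so $\sigma(B)=E$. Theorem~\ref{thm:piecewise} gives closed sets $F_n$ with $B=\bigcup_nF_n$ and $\sigma|_{F_n}$ continuous. Each $F_n$ is compact because $B$ is, so $E=\bigcup_n\sigma(F_n)$ is a countable union of compact sets, hence $F_\sigma$.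

The last sentence is where closed and $G_\delta$ families part. Over the base $E_\infty$, the space $\{(x,s)\in\mathbb T^\omega\times E_\infty:x\in\Sigma_s\}$ has the inclusion $E_\infty\to2^\omega$ as its type map. This map is continuous, but the base is not compact, and the image is not $F_\sigma$.

\subsection*{Part (2)}

Let $E$ be analytic. Then $\{\Sigma_s:s\in E\}$ is analytic by Lemma~\ref{lem:types}(d), and fact (A) makes $\mathcal C_E$ strongly Polishable. If $E$ is $G_\delta$, fact (A) is not needed: $\{\Sigma_s:s\in E\}$ is a relatively $G_\delta$ subset of the compact set $\{\Sigma_s:s\in2^\omega\}$, which is itself $G_\delta$ in the metrizable space $\mathcal K(Q)$. So $\{\Sigma_s:s\in E_\infty\}$ is an explicit $G_\delta$ family for Corollary~\ref{cor:answer}.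

Conversely, let $\mathcal C_E=\widetilde{\mathcal G}$ with $\mathcal G$ a $G_\delta$ family. By Lemma~\ref{lem:types}(c),
\[
E=\{s\in2^\omega:\Sigma_s\cong X\text{ for some }X\in\mathcal G\}.
\]
To see that $E$ is analytic, we quantify over homeomorphisms by quantifying over their graphs, which live in the compactum $\mathcal K(Q\times Q)$. Let $\mathrm{pr}_1,\mathrm{pr}_2\colon Q\times Q\to Q$ be the projections, and let $\mathcal I$ be the set of all $K\in\mathcal K(Q\times Q)$ on which both are injective. For $X,Y\in\mathcal K(Q)$ we have $X\cong Y$ if and only if some $K\in\mathcal I$ satisfies $\mathrm{pr}_1(K)=X$ and $\mathrm{pr}_2(K)=Y$. Indeed, the graph of a homeomorphism $X\to Y$ is such a $K$; and for such a $K$ the projections are continuous bijections of compacta $K\to X$ and $K\to Y$, hence homeomorphisms.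

The set $\mathcal I$ is $G_\delta$. Fix a compatible metric $\rho'$ on $Q\times Q$. For $i\in\{1,2\}$ and $n\ge1$ let $\mathcal N_{i,n}$ be the set of all $K$ that contain points $z,z'$ with $\rho'(z,z')\ge1/n$ and $\mathrm{pr}_i z=\mathrm{pr}_i z'$. The complement of $\mathcal I$ is $\bigcup_{i,n}\mathcal N_{i,n}$, and each $\mathcal N_{i,n}$ is closed. For if $K_j\in\mathcal N_{i,n}$ have witnesses $z_j,z_j'$ and $K_j\to K$, pass to a subsequence along which $z_j\to z$ and $z_j'\to z'$. Then $z,z'\in K$ by (H1), $\rho'(z,z')\ge1/n$, and $\mathrm{pr}_iz=\mathrm{pr}_iz'$.

Now consider
\[
R=\{(s,X,K)\in2^\omega\times\mathcal K(Q)\times\mathcal K(Q\times Q): X\in\mathcal G,\ K\in\mathcal I,\ \mathrm{pr}_1(K)=X,\ \mathrm{pr}_2(K)=\Sigma_s\}.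
\]
The first two conditions are $G_\delta$. The last two are closed by (H2) and Lemma~\ref{lem:types}(d). So $R$ is a $G_\delta$ subset of a compactum, and $E$ is its projection to $2^\omega$. Hence $E$ is analytic. This completes the proof of Theorem~\ref{thm:main}. \qed

\section{Further consequences}\label{sec:consequences}

\begin{corollary}\label{cor:many}
For every analytic set $E\subseteq2^\omega$ that is not $F_\sigma$, the class $\mathcal C_E$ is strongly Polishable, is not compactifiable, and consists of one-dimensional continua.
\end{corollary}

\begin{proof}
The first two claims are Theorem~\ref{thm:main}. An inverse limit of a sequence of circles is a continuum of covering dimension at most $1$. The space $\Sigma_s$ has more than one point, since $H^1(\Sigma_s)\neq0$, and a continuum with more than one point is not zero-dimensional.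
\end{proof}

\begin{corollary}\label{cor:intersections}
Neither the strongly compactifiable classes nor the compactifiable classes are closed under countable intersections.
\end{corollary}

\begin{proof}
Let $E_\infty=\bigcap_nE_n$ as in the proof of Corollary~\ref{cor:answer}. Each $E_n$ is open in the metrizable space $2^\omega$, hence $F_\sigma$, so $\mathcal C_{E_n}$ is strongly compactifiable by Theorem~\ref{thm:main}(1). A space in $\bigcap_n\mathcal C_{E_n}$ has a unique type by Lemma~\ref{lem:types}(c), and this type lies in every $E_n$. So $\bigcap_n\mathcal C_{E_n}=\mathcal C_{E_\infty}$, which is not compactifiable.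
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bartos}
Adam Barto\v{s}, \emph{Borel complexity up to the equivalence}, arXiv:1812.00484 (2018).

\bibitem{ES}
Eilenberg and Steenrod, \emph{Foundations of Algebraic Topology}.

\end{thebibliography}
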